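\title{There are no phantom Cuntz--Krieger algebras}

\begin{abstract}
We prove that a $C^*$-algebra $A$ with finite primitive ideal space $X$ is a purely infinite Cuntz--Krieger algebra if and only if it is unital, purely infinite, nuclear, separable, of real rank zero, and each simple subquotient lies in the bootstrap class and has finitely generated $\mathrm{K}$-theory with $\mathrm{K}_1$ free and of the same rank as $\mathrm{K}_0$. This is known when $X$ is an accordion space; we show that it holds for every finite $X$. The hypotheses force $A$ to be, in the category $\mathrm{KK}(X)$, the cone of an integer matrix that is block triangular with respect to the specialization order of $X$. Every such cone is realized by a finite graph, and Kirchberg's classification theorem together with a corner argument yields an isomorphism. The same method characterizes, up to stable isomorphism, the purely infinite algebras of countable graphs with finite primitive ideal space, and it gives a permanence result for extensions.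
\end{abstract}

\section{Introduction}\label{sec:intro}

A directed graph $E$ consists of countable sets $E^0$ of vertices and $E^1$ of edges with source and range maps $s,r\colon E^1\to E^0$. Its graph algebra $C^*(E)$ is the universal $C^*$-algebra generated by mutually orthogonal projections $p_v$ ($v\in E^0$) and partial isometries $s_e$ ($e\in E^1$) with mutually orthogonal ranges such that
\[
s_e^*s_e=p_{r(e)},\qquad s_es_e^*\le p_{s(e)},\qquad p_v=\sum_{s(e)=v}s_es_e^*\quad\text{if }0<|s^{-1}(v)|<\infty .
\]
A \emph{sink} is a vertex that emits no edge, and a \emph{source} is a vertex that receives no edge. A \emph{Cuntz--Krieger algebra} is a $C^*$-algebra isomorphic to $C^*(E)$ for a finite graph $E$ without sinks; equivalently, it is a $C^*$-algebra arising from a shift of finite type. In the opposite convention, obtained by reversing all edges, these are the finite graphs without sources. One vertex with $n\ge2$ loops gives the Cuntz algebra $\mathcal{O}_n$.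

This definition is by generators and relations, and one would like to recognize Cuntz--Krieger algebras by intrinsic properties. Consider the following two conditions on a $C^*$-algebra $A$; the terms are recalled in Section~\ref{sec:background}.
\begin{itemize}
\item[(C1)] $A$ is unital, purely infinite, nuclear, separable, and of real rank zero.
\item[(C2)] For all ideals $I\subseteq J$ of $A$ with $J/I$ simple, the quotient $J/I$ belongs to the bootstrap class, $\mathrm{K}_*(J/I)$ is finitely generated, $\mathrm{K}_1(J/I)$ is free, and $\operatorname{rank}\mathrm{K}_1(J/I)=\operatorname{rank}\mathrm{K}_0(J/I)$.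
\end{itemize}
A \emph{phantom Cuntz--Krieger algebra} is a $C^*$-algebra with finite primitive ideal space that satisfies (C1) and (C2) but is not a purely infinite Cuntz--Krieger algebra.

The primitive ideal space $X=\operatorname{Prim}A$, with the hull-kernel topology, is a $T_0$-space. A finite $T_0$-space is the same thing as a finite partially ordered set, through the specialization order: $x\le y$ if and only if $\overline{\{x\}}\subseteq\overline{\{y\}}$. Its Hasse diagram has an edge from $y$ to $x$ whenever $x<y$ and no $z$ satisfies $x<z<y$. The space is an \emph{accordion space} if the undirected graph underlying its Hasse diagram is a line, that is, a Dynkin diagram $A_n$ with $n\ge1$. A Hasse diagram contains no triangle, so the smallest connected spaces that are not accordion spaces have four points: their diagram is a star with three leaves or a cycle of length four. It is known that no phantom Cuntz--Krieger algebra has an accordion space as its primitive ideal space. The question, which comes from Arklint, Bentmann and Katsura \cite{ABK}, is this: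
\begin{quote}
\emph{Do \textup{(C1)} and \textup{(C2)} characterize the purely infinite Cuntz--Krieger algebras among all $C^*$-algebras with finite primitive ideal space? Equivalently, is it true that no phantom Cuntz--Krieger algebra exists?}
\end{quote}

To see what is at stake, start with a simple algebra, where $X$ is a point. If $E$ is finite without sinks and has adjacency matrix $B$, then $\mathrm{K}_1(C^*(E))$ and $\mathrm{K}_0(C^*(E))$ are the kernel and the cokernel of the square integer matrix $1-B^t$. The $\mathrm{K}$-theoretic part of (C2) says exactly that the pair $(\mathrm{K}_1,\mathrm{K}_0)$ has this form for some square matrix: if $N$ is the kernel of a surjection $\mathbb{Z}^n\to\mathrm{K}_0$, then $N\oplus\mathrm{K}_1\cong\mathbb{Z}^n$ by the rank condition, and the map $N\oplus\mathrm{K}_1\to\mathbb{Z}^n$ that includes $N$ and kills $\mathrm{K}_1$ has kernel $\mathrm{K}_1$ and cokernel $\mathrm{K}_0$. So (C2) makes each simple subquotient look like a Cuntz--Krieger algebra. When $X$ has several points, these simple pieces have to be glued together. In a graph the gluing is carried by the edges between the pieces,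 that is, by the off-diagonal blocks of a block triangular matrix. Conditions (C1) and (C2) restrict the gluing only through real rank zero, which makes the exponential maps of the six-term exact sequences vanish. One might therefore expect that, for a complicated space $X$, an abstract algebra can be glued in a way that no matrix describes. We show that this does not happen.

For an open set $U\subseteq X=\operatorname{Prim}A$ let $A(U)$ be the corresponding ideal of $A$. If $X$ is finite, let $U_x$ be the smallest open set containing $x$; then $U_x\setminus\{x\}$ is open, and we put $A(\{x\})=A(U_x)/A(U_x\setminus\{x\})$. The algebras in the statements of our theorems are nonzero, and ideals are closed and two-sided.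

\begin{theorem}\label{thm:main}
Let $A$ be a $C^*$-algebra with finite primitive ideal space $X$. The following are equivalent.
\begin{itemize}
\item[(1)] $A$ is a purely infinite Cuntz--Krieger algebra.
\item[(2)] $A$ satisfies \textup{(C1)} and \textup{(C2)}.
\item[(3)] $A$ is unital, purely infinite, nuclear and separable, and for every $x\in X$: $A(\{x\})$ is in the bootstrap class, $\mathrm{K}_*(A(\{x\}))$ is finitely generated, $\mathrm{K}_1(A(\{x\}))$ is free, $\operatorname{rank}\mathrm{K}_1(A(\{x\}))=\operatorname{rank}\mathrm{K}_0(A(\{x\}))$, and $\mathrm{K}_0(A(U_x))\to\mathrm{K}_0(A(\{x\}))$ is surjective.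
\end{itemize}
In this case $A\cong C^*(G)$ for a finite graph $G$ with neither sinks nor sources. In particular, there are no phantom Cuntz--Krieger algebras.
\end{theorem}

In (3), real rank zero is replaced by the surjectivity of one map for each point of $X$; real rank zero then follows.

The main implication is (3)$\Rightarrow$(1). We do not compute an invariant of $A$, realize it by a graph, and try to lift an isomorphism of invariants. Instead we work in the triangulated category $\mathrm{KK}(X)$ and only ever construct morphisms out of the objects $i_x(\mathbb{C})$, the copies of $\mathbb{C}$ placed at a point $x$, because such morphisms are just $\mathrm{K}$-theory classes. Morphisms between direct sums of these objects are block triangular integer matrices (Section~\ref{sec:blocks}). After working out an algebra with one ideal by hand (Section~\ref{sec:example}), we proceed in four steps: $A$ is the cone of such a matrix (Section~\ref{sec:cone}); the algebra of a suitable graph is the cone of $1-B^t$ (Section~\ref{sec:graphs}); every matrix can be brought into the form $1-B^t$ without changing its cone (Section~\ref{sec:positive});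 and, once Kirchberg's theorem has produced a stable isomorphism, $A$ is a corner of a kind that is again a Cuntz--Krieger algebra (Section~\ref{sec:corners}). Section~\ref{sec:proof} assembles the proof. Section~\ref{sec:complements} contains an analogue for countable graphs (Theorem~\ref{thm:countable}) and a permanence result for extensions (Corollary~\ref{cor:extensions}).

\section{Background}\label{sec:background}

\subsection{$C^*$-algebras over a finite space}\label{sub:overX}

Throughout, $X$ is a finite $T_0$-space with the specialization order. Since $\overline{\{y\}}=\{x: x\le y\}$, the closed sets are the down-sets, the open sets are the up-sets, and $U_x=\{y:y\ge x\}$. If $U$ is open and $x$ is a minimal element of $U$, then $U\setminus\{x\}$ is again an up-set, hence open.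

A \emph{$C^*$-algebra over $X$} is a $C^*$-algebra $D$ with ideals $D(U)$, for $U\subseteq X$ open, such that $D(U\cup V)=D(U)+D(V)$, $D(U\cap V)=D(U)\cap D(V)$, $D(\emptyset)=0$ and $D(X)=D$. It is \emph{tight} if $U\mapsto D(U)$ is an isomorphism from the lattice of open sets onto the lattice of ideals. A linear map $\varphi\colon D\to D'$ is \emph{$X$-equivariant} if $\varphi(D(U))\subseteq D'(U)$ for all $U$. Put $D(\{x\})=D(U_x)/D(U_x\setminus\{x\})$. If $x$ is minimal in an open set $U$, then $U=U_x\cup(U\setminus\{x\})$ and $U_x\cap(U\setminus\{x\})=U_x\setminus\{x\}$, so $D(U)/D(U\setminus\{x\})\cong D(\{x\})$ canonically, and there is an extension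
\begin{equation}\label{eq:peel}
0\to D(U\setminus\{x\})\to D(U)\to D(\{x\})\to0 .
\end{equation}
Removing minimal points one at a time shows that $D$ is an iterated extension of the algebras $D(\{x\})$. Most inductions below run along \eqref{eq:peel}.

An \emph{extension over $X$} is a pair of $X$-equivariant $*$-homomorphisms $D'\to D\xrightarrow{\pi}D''$ such that $0\to D'(U)\to D(U)\to D''(U)\to0$ is exact for every open $U$. Then
\begin{equation}\label{eq:pointexact}
0\to D'(\{x\})\to D(\{x\})\to D''(\{x\})\to0
\end{equation}
is exact for every $x$. Indeed, write $V=U_x\setminus\{x\}$. The first map is injective because $D'(U_x)\cap D(V)=D'(V)$. If $d\in D(U_x)$ has $\pi(d)\in D''(V)=\pi(D(V))$, then $d\in D(V)+D'(U_x)$, which is exactness in the middle. The last map is surjective because $\pi(D(U_x))=D''(U_x)$.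

If $X=\operatorname{Prim}A$, then $A$ is tight over $X$, and its simple subquotients are exactly the algebras $A(\{x\})$. To see this, let $V\subsetneq U$ be open. The quotient $A(U)/A(V)$ is simple if and only if no open set lies strictly between $V$ and $U$. If $x$ is maximal in $U\setminus V$, then $V\cup\{x\}$ is open, so the condition means $U=V\cup\{x\}$. In that case $x$ is minimal in $U$, since a point of $U$ below $x$ would lie in $V$ and force $x\in V$; hence $A(U)/A(V)\cong A(\{x\})$.

\subsection{Pure infiniteness and real rank zero}\label{sub:pi}

We use pure infiniteness in the sense of Kirchberg and R{\o}rdam: $A$ has no characters, and whenever $a,b\in A$ are positive and $b$ lies in the ideal generated by $a$, there are $r_n\in A$ with $r_n^*ar_n\to b$. A projection $p$ is \emph{full} if it generates $A$ as an ideal, and \emph{properly infinite} if it has two mutually orthogonal subprojections that are both Murray--von Neumann equivalent to $p$. The algebra $A$ has \emph{real rank zero} if the self-adjoint elements with finite spectrum are dense among the self-adjoint elements, and it \emph{absorbs $\mathcal{O}_\infty$}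 if $A\otimes\mathcal{O}_\infty\cong A$. We write $\mathbb{K}$ for the compact operators on a separable infinite-dimensional Hilbert space. Separable Morita equivalent algebras are stably isomorphic, and the inclusion of a full corner induces an isomorphism in $\mathrm{K}$-theory.
\begin{itemize}
\item[(P1)] Pure infiniteness passes to ideals, quotients and extensions and is invariant under stable isomorphism. Nonzero projections in purely infinite algebras are properly infinite. For simple algebras the notion agrees with Cuntz's \cite{KR}.
\item[(P2)] For separable algebras, $\mathcal{O}_\infty$-absorption passes to extensions and is invariant under Morita equivalence \cite{TW}. Simple separable nuclear purely infinite algebras absorb $\mathcal{O}_\infty$ \cite{KP}, \cite[Thm 7.2.6]{Ro}.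
\item[(P3)] Full, properly infinite projections with the same $\mathrm{K}_0$-class are Murray--von Neumann equivalent \cite{Cu}; see \cite[Prop.~4.1.4]{Ro}.
\item[(P4)] Real rank zero passes to hereditary subalgebras, quotients and stabilizations; projections lift from quotients of algebras of real rank zero; algebras of real rank zero have approximate units of projections \cite{BP}.
\item[(P5)] A separable purely infinite $C^*$-algebra has real rank zero if (and only if) its primitive ideal space has a basis of compact-open sets and $\mathrm{K}_0(J)\to\mathrm{K}_0(J/I)$ is surjective for all ideals $I\subseteq J$ \cite{PR}. The first condition is automatic for a finite primitive ideal space.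
\end{itemize}
Two consequences are used several times. First, by (P2) and \eqref{eq:peel}, a separable $C^*$-algebra $D$ over $X$ absorbs $\mathcal{O}_\infty$ if every $D(\{x\})$ is Morita equivalent to a simple separable nuclear purely infinite algebra. The second is the following.

\begin{lemma}\label{lem:rr0}
If $D$ has real rank zero and $I$ is an ideal of $D$, then $\mathrm{K}_0(D)\to\mathrm{K}_0(D/I)$ is surjective.
\end{lemma}

\begin{proof}
By (P4), $(D/I)\otimes\mathbb{K}$ has an approximate unit of projections, so $\mathrm{K}_0(D/I)$ is generated by classes of projections in the algebras $M_k((D/I)\otimes\mathbb{K})$. These lift to projections in $M_k(D\otimes\mathbb{K})\cong D\otimes\mathbb{K}$, which has real rank zero.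
\end{proof}

\subsection{Graph algebras}\label{sub:graphs}

Let $E$ be \emph{row-finite}: every vertex emits finitely many edges. For a path $\mu=e_1\cdots e_n$ with $r(e_i)=s(e_{i+1})$ put $s_\mu=s_{e_1}\cdots s_{e_n}$; vertices count as paths of length zero, with $s_v=p_v$. The elements $s_\mu s_\nu^*$ with $r(\mu)=r(\nu)$ span a dense subspace of $C^*(E)$. The gauge action $\gamma$ of $\mathbb{T}$ is given by $\gamma_z(s_e)=zs_e$ and $\gamma_z(p_v)=p_v$.

A set $H\subseteq E^0$ is \emph{hereditary} if $s(e)\in H$ implies $r(e)\in H$, and \emph{saturated} if it contains every non-sink $v$ all of whose emitted edges have range in $H$. Let $I_H$ be the ideal generated by $\{p_v:v\in H\}$. For $Z\subseteq E^0$ the \emph{restriction} $E_Z$ has vertex set $Z$ and the edges with source and range in $Z$. A \emph{first-return path} at $v$ is a path of positive length from $v$ to $v$ that does not pass through $v$ in between, and \emph{condition (K)} says that no vertex has exactly one first-return path. The graph is \emph{strongly connected} if there is a path from any vertex to any other. Facts (G1)--(G4) are taken from \cite{BPRS} and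 (G6) from \cite{RSz}.
\begin{itemize}
\item[(G1)] (Gauge-invariant uniqueness.) Let $\{P_v,S_e\}$ satisfy the defining relations of $C^*(E)$ in a $C^*$-algebra $D$. If all $P_v$ are nonzero and $D$ has an action $\beta$ of $\mathbb{T}$ with $\beta_z(S_e)=zS_e$ and $\beta_z(P_v)=P_v$, then $C^*(E)\to D$ is injective.
\item[(G2)] $H\mapsto I_H$ is a lattice isomorphism from the saturated hereditary sets onto the gauge-invariant ideals. Under condition (K) all ideals are gauge-invariant.
\item[(G3)] $C^*(E)/I_H\cong C^*(E_{E^0\setminus H})$ for saturated hereditary $H$. For hereditary $H$, the algebra $C^*(E_H)$ is a full corner of $I_H$.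
\item[(G4)] If $E$ is strongly connected with at least two loops at each vertex, then $C^*(E)$ is simple and purely infinite.
\item[(G5)] For saturated hereditary $K\subseteq H$, the algebra $C^*(E_{H\setminus K})$ is a full corner of $I_H/I_K$, with $p_v\mapsto p_v+I_K$. This follows from the two parts of (G3), because $H\setminus K$ is hereditary in $E_{E^0\setminus K}$ and generates the ideal $I_H/I_K$ there.
\item[(G6)] Let $E^0_{\mathrm{r}}$ be the set of non-sinks. Then $\mathrm{K}_1(C^*(E))$ and $\mathrm{K}_0(C^*(E))$ are the kernel and the cokernel of $\mathbb{Z}^{(E^0_{\mathrm{r}})}\to\mathbb{Z}^{(E^0)}$, $e_v\mapsto e_v-\sum_{s(e)=v}e_{r(e)}$, and $[p_v]$ is the class of $e_v$. Algebras of countable graphs are separable, nuclear and in the bootstrap class.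
\end{itemize}
Here $\mathbb{Z}^{(S)}$ is the free abelian group with basis $(e_v)_{v\in S}$.

\begin{remark}
Theorem~\ref{thm:main} does not depend on which of the two conventions for edges one attaches to the words ``no sinks'' or ``no sources''. The graph $G$ has neither. Conversely, if $E$ is finite and $C^*(E)$ is purely infinite, then $E$ has no sink $v$ in our convention: we would have $p_vC^*(E)p_v=\mathbb{C}p_v$, and $p_v$ would not be properly infinite, against (P1).
\end{remark}

\subsection{The category $\mathrm{KK}(X)$}\label{sub:KK}

The objects of $\mathrm{KK}(X)$ are the separable $C^*$-algebras over $X$, the morphisms $D\to D'$ form an abelian group $\mathrm{KK}_0(X;D,D')$, and every $X$-equivariant $*$-homomorphism defines a morphism. Isomorphisms are called $\mathrm{KK}(X)$-equivalences. With $\Sigma D=C_0(\mathbb{R},D)$ put $\mathrm{KK}_1(X;D,D')=\mathrm{KK}_0(X;\Sigma D,D')$. For a point $X$ this is Kasparov's category $\mathrm{KK}$, and $\mathrm{KK}_*(\mathbb{C},D)=\mathrm{K}_*(D)$. Facts (K1)--(K4) are from \cite{MN}.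
\begin{itemize}
\item[(K1)] $\mathrm{KK}(X)$ is triangulated, $\Sigma^2\cong\mathrm{id}$, and countable $C^*$-direct sums are coproducts. The exact triangles are those isomorphic to mapping cone triangles $\Sigma D'\to C_\varphi\to D\xrightarrow{\varphi}D'$ of $X$-equivariant $*$-homomorphisms, where $C_\varphi=\{(d,g)\in D\oplus C_0((0,1],D'):g(1)=\varphi(d)\}$ and $C_\varphi(U)$ is the mapping cone of $D(U)\to D'(U)$.
\item[(K2)] An extension over $X$ with an $X$-equivariant completely positive contractive section gives an exact triangle.
\item[(K3)] The evaluations $D\mapsto D(U)$ and $D\mapsto D(\{x\})$ are triangulated functors to $\mathrm{KK}$. The inclusions $D(U)\to D(V)$ and the quotient maps $D(U)\to D(\{x\})$ are natural transformations.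
\item[(K4)] For $x\in X$ and a separable $C^*$-algebra $D$ let $i_x(D)$ be $D$ with $i_x(D)(U)=D$ if $x\in U$ and $i_x(D)(U)=0$ otherwise. The functor $i_x\colon\mathrm{KK}\to\mathrm{KK}(X)$ is triangulated, commutes with countable direct sums, and is left adjoint to $D\mapsto D(U_x)$. The adjunction isomorphism is evaluation at $U_x$:
\begin{equation}\label{eq:adj}
\mathrm{KK}_*(X;i_x(\mathbb{C}),D)\xrightarrow{\ \cong\ }\mathrm{KK}_*(\mathbb{C},D(U_x))=\mathrm{K}_*(D(U_x)),\qquad f\mapsto f(U_x).
\end{equation}
\item[(K5)] (Kirchberg's theorem \cite[Folgerung 4.3]{Ki}.) If $D,D'$ are separable, nuclear, stable, $\mathcal{O}_\infty$-absorbing and tight over $X$, then every $\mathrm{KK}(X)$-equivalence $D\to D'$ is the class of an $X$-equivariant $*$-isomorphism.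
\end{itemize}
Using $\Sigma^2\cong\mathrm{id}$ we write exact triangles in the form $D_1\xrightarrow{f}D_2\to D_3\to\Sigma D_1$ and call $D_3$ a \emph{cone} of $f$. We use the following properties of triangulated categories. Every morphism has a cone, and it is invertible if and only if its cone is zero. Triangles can be rotated. Consecutive morphisms in an exact triangle compose to zero. A commuting square between the first morphisms of two exact triangles extends to a morphism of triangles, and if two of its three components are invertible, so is the third. The triangle $D\xrightarrow{\mathrm{id}}D\to0\to\Sigma D$ is exact, and the direct sum of two exact triangles is exact. The functors $\mathrm{KK}_*(X;Q,-)$ and $\mathrm{KK}_*(X;-,Q)$ turn exact triangles into six-term exact sequences; by (K3), so do $\mathrm{K}_*(-(U))$ and $\mathrm{K}_*(-(\{x\}))$.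

A class of objects is \emph{localizing} if it is closed under isomorphism, $\Sigma$ and countable direct sums, and contains the third object of an exact triangle whenever it contains the other two. The \emph{bootstrap class} is the smallest localizing class in $\mathrm{KK}$ containing $\mathbb{C}$; it is closed under Morita equivalence of separable algebras. Let $\mathcal{B}(X)$ be the smallest localizing class in $\mathrm{KK}(X)$ containing all $i_x(\mathbb{C})$.

For a morphism $f$ we write $f(U)_*$ and $f(\{x\})_*$ for the maps induced on $\mathrm{K}$-theory by its evaluations, and $f_*=f(X)_*$.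

\section{The building blocks $i_x(\mathbb{C})$ and triangular matrices}\label{sec:blocks}

We need a test for a morphism to be invertible and a supply of morphisms. Both come from \eqref{eq:adj}. The test holds in $\mathcal{B}(X)$, so we first show that our algebras lie in this class.

\begin{lemma}\label{lem:boot}
Let $D$ be a separable nuclear $C^*$-algebra over $X$ with every $D(\{x\})$ in the bootstrap class. Then $D\in\mathcal{B}(X)$.
\end{lemma}

\begin{proof}
For $U$ open let $D_U$ be the algebra $D(U)$ with $D_U(V)=D(U\cap V)$. We show $D_U\in\mathcal{B}(X)$ by induction on $|U|$, starting from $D_\emptyset=0$. Let $x$ be minimal in $U$. The sequence $D_{U\setminus\{x\}}\to D_U\to i_x(D(\{x\}))$ is an extension over $X$: at an open set $V\not\ni x$ the first map is the identity and the quotient is $0$, and at $V\ni x$ it is \eqref{eq:peel} for $U\cap V$. Since $D(\{x\})$ is separable and nuclear, the Choi--Effros lifting theorem gives a completely positive contractive section $\sigma\colon D(\{x\})\to D(U_x)$. Because we lift into the smallest available ideal, $\sigma$ is $X$-equivariant: if $V\ni x$, then $U_x\subseteq U\cap V$.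 By (K2) the extension gives an exact triangle. The class of separable $Q$ with $i_x(Q)\in\mathcal{B}(X)$ is localizing by (K4) and contains $\mathbb{C}$, so it contains $D(\{x\})$. Hence $D_U\in\mathcal{B}(X)$, and $D=D_X$.
\end{proof}

\begin{lemma}\label{lem:detect}
Let $D,D'\in\mathcal{B}(X)$ and let $g\in\mathrm{KK}_0(X;D,D')$ induce isomorphisms $\mathrm{K}_*(D(\{x\}))\to\mathrm{K}_*(D'(\{x\}))$ for all $x\in X$. Then $g$ is a $\mathrm{KK}(X)$-equivalence.
\end{lemma}

\begin{proof}
A cone $C$ of $g$ lies in $\mathcal{B}(X)$ and has $\mathrm{K}_*(C(\{x\}))=0$ for all $x$. Induction along \eqref{eq:peel} gives $\mathrm{K}_*(C(U))=0$ for all open $U$. By \eqref{eq:adj}, $\mathrm{KK}_*(X;i_x(\mathbb{C}),C)=0$ for all $x$. The class of all $Q$ with $\mathrm{KK}_*(X;Q,C)=0$ is localizing, so it contains $\mathcal{B}(X)$ and in particular $C$. Thus $\mathrm{id}_C=0$ and $C\cong0$.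
\end{proof}

Combining the two lemmas with (K5) gives the form of the classification theorem that we apply. Fix a rank-one projection $\varepsilon\in\mathbb{K}$ and let $\eta_D\colon D\to D\otimes\mathbb{K}$, $d\mapsto d\otimes\varepsilon$.

\begin{lemma}\label{lem:stableiso}
Let $D,D'$ be separable, nuclear, $\mathcal{O}_\infty$-absorbing and tight over $X$, with all $D(\{x\})$ and $D'(\{x\})$ in the bootstrap class, and let $\kappa\colon D\to D'$ be a $\mathrm{KK}(X)$-equivalence. Then there is a $*$-isomorphism $\varphi\colon D\otimes\mathbb{K}\to D'\otimes\mathbb{K}$ with $\varphi_*(\eta_D)_*=(\eta_{D'})_*\kappa_*$ on $\mathrm{K}_0(D)$.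
\end{lemma}

\begin{proof}
With $(D\otimes\mathbb{K})(U)=D(U)\otimes\mathbb{K}$, the stabilizations satisfy the hypotheses of (K5), using (P2). The maps $\eta_D$ and $\eta_{D'}$ are full corner inclusions at each $\{x\}$, so they are $\mathrm{KK}(X)$-equivalences by Lemmas~\ref{lem:boot} and~\ref{lem:detect}. Apply (K5) to $\eta_{D'}\kappa\eta_D^{-1}$.
\end{proof}

Now we describe morphisms. A \emph{set over $X$} is a countable set $S=\bigsqcup_{x\in X}S_x$; we write $\ell(v)=x$ for $v\in S_x$. Put
\[
P_S=\bigoplus_{v\in S}i_{\ell(v)}(\mathbb{C})=C_0(S),\qquad P_S(U)=C_0\Bigl(\bigsqcup_{x\in U}S_x\Bigr),\qquad P_S(\{x\})=C_0(S_x).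
\]
Then $P_S\in\mathcal{B}(X)$, $\mathrm{K}_0(P_S)=\mathbb{Z}^{(S)}$, and $\mathrm{K}_1$ vanishes on all $P_S(U)$ and $P_S(\{x\})$. Let $\iota_v\colon i_{\ell(v)}(\mathbb{C})\to P_S$ be the inclusion. For $f\in\mathrm{KK}_j(X;P_S,D)$, the \emph{$v$-component} of $f$ is the class $a_v\in\mathrm{K}_j(D(U_{\ell(v)}))$ that corresponds to $f\iota_v$ under \eqref{eq:adj}, that is, $a_v=(f\iota_v)(U_{\ell(v)})_*(1)$.

\begin{lemma}\label{lem:components}
Let $S$ be a set over $X$, let $D$ be an object of $\mathrm{KK}(X)$ and let $j\in\{0,1\}$.
\begin{itemize}
\item[(a)] Taking components is a bijection $\mathrm{KK}_j(X;P_S,D)\to\prod_{v\in S}\mathrm{K}_j(D(U_{\ell(v)}))$.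
\item[(b)] If $f$ has components $a_v$ and $g\in\mathrm{KK}_0(X;D,D')$, then $gf$ has components $g(U_{\ell(v)})_*(a_v)$.
\item[(c)] If $f$ has components $a_v$, then $f_*(e_v)$ is the image of $a_v$ in $\mathrm{K}_j(D)$, and for $v\in S_x$ the element $f(\{x\})_*(e_v)$ is the image of $a_v$ in $\mathrm{K}_j(D(\{x\}))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is the universal property of the coproduct together with \eqref{eq:adj}, and (b) holds because evaluation is a functor. For (c) let $v\in S_x$. The inclusion $i_x(\mathbb{C})(U_x)\to i_x(\mathbb{C})(X)$ and the quotient map $i_x(\mathbb{C})(U_x)\to i_x(\mathbb{C})(\{x\})$ are both $\mathrm{id}_{\mathbb{C}}$. Naturality in (K3), applied to $f\iota_v$, shows that $(f\iota_v)(X)_*(1)=f_*(e_v)$ and $(f\iota_v)(\{x\})_*(1)=f(\{x\})_*(e_v)$ are the images of $a_v$.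
\end{proof}

Let $S,S'$ be sets over $X$ and consider integer matrices $F=(F(w,v))_{w\in S',\,v\in S}$. A position $(w,v)$ is \emph{allowed} if $\ell(w)\ge\ell(v)$. The matrix $F$ is \emph{admissible} if each column has finitely many nonzero entries and all nonzero entries are in allowed positions. We write $F_{yx}$ for the block with rows $S'_y$ and columns $S_x$; it vanishes unless $y\ge x$.

\begin{lemma}\label{lem:matrices}
The map $f\mapsto f_*$ identifies $\mathrm{KK}_0(X;P_S,P_{S'})$ with the group of admissible matrices and turns composition into matrix multiplication. If $f$ corresponds to $F$, then $f(\{x\})_*=F_{xx}$.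
\end{lemma}

\begin{proof}
The map $\mathrm{K}_0(P_{S'}(U_x))\to\mathrm{K}_0(P_{S'})=\mathbb{Z}^{(S')}$ is the inclusion of the span of the $e_w$ with $\ell(w)\ge x$. By Lemma~\ref{lem:components}(c), the $v$-th column of $f_*$ is the $v$-component of $f$, and by (a) the components determine $f$ and can be prescribed freely. The map $\mathrm{K}_0(P_{S'}(U_x))\to\mathrm{K}_0(P_{S'}(\{x\}))$ keeps the coordinates in $S'_x$, which gives the last claim.
\end{proof}

From now on an admissible matrix also denotes the corresponding morphism. If $P_{S^1}\xrightarrow{F}P_{S^0}\xrightarrow{\alpha}D\to\Sigma P_{S^1}$ is exact, the six-term sequences at $X$ and at $\{x\}$ give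
\begin{equation}\label{eq:kercoker}
\begin{aligned}
\mathrm{K}_0(D)&\cong\operatorname{coker}F, & \mathrm{K}_1(D)&\cong\ker F,\\
\mathrm{K}_0(D(\{x\}))&\cong\operatorname{coker}F_{xx}, & \mathrm{K}_1(D(\{x\}))&\cong\ker F_{xx},
\end{aligned}
\end{equation}
with the cokernel maps induced by $\alpha$. A square matrix $L$ is \emph{admissibly invertible} if it has an inverse and both $L$ and $L^{-1}$ are admissible; such matrices form a group. The next lemma lists the two moves on matrices that preserve the cone.

\begin{lemma}\label{lem:moves}
Let $P_{S^1}\xrightarrow{F}P_{S^0}\xrightarrow{\alpha}D\to\Sigma P_{S^1}$ be an exact triangle.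
\begin{itemize}
\item[(a)] For every set $T$ over $X$ there is an exact triangle $P_{S^1\sqcup T}\xrightarrow{F\oplus1}P_{S^0\sqcup T}\xrightarrow{(\alpha,0)}D\to\Sigma P_{S^1\sqcup T}$.
\item[(b)] Let $L,R$ be admissibly invertible and let $P_{S^1}\xrightarrow{LFR}P_{S^0}\xrightarrow{\alpha'}D'\to\Sigma P_{S^1}$ be exact. Then there is a $\mathrm{KK}(X)$-equivalence $\kappa\colon D\to D'$ with $\kappa\alpha=\alpha'L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Add the exact triangle $P_T\xrightarrow{\mathrm{id}}P_T\to0\to\Sigma P_T$. (b) Since $(LFR)R^{-1}=LF$, the isomorphisms $R^{-1}$ and $L$ form a commuting square from $F$ to $LFR$. It extends to a morphism of triangles whose third component $\kappa$ is invertible.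
\end{proof}

\section{One ideal, worked by hand}\label{sec:example}

Let $X=\{a,b\}$ with $a<b$. The open sets are $\emptyset$, $U_b=\{b\}$ and $U_a=X$. An algebra $A$ with $\operatorname{Prim}A=X$ has exactly one nonzero proper ideal $I=A(\{b\})$, and $A(\{a\})=A/I$. The surjectivity in Theorem~\ref{thm:main}(3) is automatic at $b$, and at $a$ it says that the exponential map $\mathrm{K}_0(A/I)\to\mathrm{K}_1(I)$ vanishes. The index map $\delta\colon\mathrm{K}_1(A/I)\to\mathrm{K}_0(I)$ is not restricted. Suppose that $A$ satisfies (3), that the four groups $\mathrm{K}_j(I)$, $\mathrm{K}_j(A/I)$ are infinite cyclic, and that $\delta$ is multiplication by $n\ge0$ for suitable generators. The six-term sequence gives $0\to\mathbb{Z}/n\to\mathrm{K}_0(A)\to\mathbb{Z}\to0$, so $\mathrm{K}_0(A)\cong\mathbb{Z}\oplus\mathbb{Z}/n$.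

\medskip\noindent\emph{The matrix.} Let $P=i_a(\mathbb{C})\oplus i_b(\mathbb{C})$. A morphism $P\to A$ is a pair of classes in $\mathrm{K}_0(A)\times\mathrm{K}_0(I)$. Take a generator of $\mathrm{K}_0(I)$ and a lift to $\mathrm{K}_0(A)$ of a generator of $\mathrm{K}_0(A/I)$; the lift exists because the exponential map vanishes. The resulting $\alpha\colon P\to A$ is an isomorphism on $\mathrm{K}_0$ at both points, so its cone $C$ has
\[
\mathrm{K}_0(C(\{x\}))=0,\qquad \mathrm{K}_1(C(\{x\}))\cong\mathrm{K}_1(A(\{x\}))\cong\mathbb{Z}\qquad(x=a,b).
\]
We want to repeat the construction in odd degree. In $A$ itself this is impossible for $n\ne0$: a generator of $\mathrm{K}_1(A/I)$ does not lift to $\mathrm{K}_1(A)$, the obstruction being its image under $\delta$ in $\mathrm{K}_0(I)$. In $C$ the corresponding obstruction lies in $\mathrm{K}_0(C(\{b\}))=0$. This is the main point of the whole proof: killing $\mathrm{K}_0$ at all points at once removes every obstruction to lifting $\mathrm{K}_1$-classes. So we obtain $\beta\colon\Sigma P\to C$ that is a $\mathrm{K}_*$-isomorphism at both points, hence invertible by Lemmas~\ref{lem:boot}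 and~\ref{lem:detect}, and $A$ is the cone of an admissible matrix
\[
F=\begin{pmatrix}F_{aa}&0\\ t&F_{bb}\end{pmatrix}.
\]
By \eqref{eq:kercoker}, $\mathbb{Z}/F_{xx}\cong\mathbb{Z}$, so $F_{aa}=F_{bb}=0$, and $\mathbb{Z}\oplus\mathbb{Z}/t\cong\mathrm{K}_0(A)$, so $t=\pm n$. Changing the sign of the first column if necessary, we have $t=n$. The obstruction has become the off-diagonal entry.

\medskip\noindent\emph{The graph.} We shall see that a graph algebra is the cone of $1-B^t$, provided the graph has at least two loops at each vertex and enough edges to have the right ideals. So we want a matrix $B^t-1$ with positive entries in all allowed positions, and $F$ has zeros. We add one new index $*_x$ at each point and order the indices as $a,*_a,b,*_b$. Add row $*_x$ to row $x$ and then column $*_x$ to column $x$, for $x=a,b$; then add row $a$ to the rows $b$ and $*_b$: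
\[
\begin{pmatrix}0&0&0&0\\0&1&0&0\\n&0&0&0\\0&0&0&1\end{pmatrix}
\to
\begin{pmatrix}1&1&0&0\\1&1&0&0\\n&0&1&1\\0&0&1&1\end{pmatrix}
\to
\begin{pmatrix}1&1&0&0\\1&1&0&0\\n+1&1&1&1\\1&1&1&1\end{pmatrix}=F'.
\]
All operations are multiplications by admissibly invertible matrices; the last one is admissible because $b\ge a$. Let $E$ have adjacency matrix $B=(F')^t+1$: four vertices with two loops each, one edge in each direction between $a$ and $*_a$ and between $b$ and $*_b$, $n+1$ edges from $a$ to $b$, and one edge for each of $a\to*_b$, $*_a\to b$, $*_a\to*_b$. The number $n$ is still visible: the kernel of the upper left block is spanned by $(1,-1)$, and the lower left block sends this vector to $(n,0)$, which is $n$ times a generator of the cokernel $\mathbb{Z}^2/\mathbb{Z}(1,1)$ of the lower right block. By Proposition~\ref{prop:graphcone} below, $C^*(E)$ is the cone of $-F'$, so it is $\mathrm{KK}(X)$-equivalent to $A$ by Lemma~\ref{lem:moves}, and Lemma~\ref{lem:stableiso} gives $A\otimes\mathbb{K}\cong C^*(E)\otimes\mathbb{K}$. It remains to remove the factor $\mathbb{K}$ by tracking the class of the unit; this is the subject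 of Section~\ref{sec:corners}.

\section{The algebra as the cone of a triangular matrix}\label{sec:cone}

The first half of the example works for every $X$, with generators in place of bases in even degree.

\begin{proposition}\label{prop:cone}
Let $A$ be a separable nuclear $C^*$-algebra over $X$ such that for all $x\in X$: $A(\{x\})$ is in the bootstrap class, $\mathrm{K}_1(A(\{x\}))$ is free, and $\mathrm{K}_0(A(U_x))\to\mathrm{K}_0(A(\{x\}))$ is surjective. Then there are sets $S^0,S^1$ over $X$, an admissible matrix $F$ and an exact triangle
\[
P_{S^1}\xrightarrow{\,F\,}P_{S^0}\xrightarrow{\,\alpha\,}A\to\Sigma P_{S^1}\quad\text{in }\mathrm{KK}(X),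
\]
and $\alpha_*\colon\mathbb{Z}^{(S^0)}\to\mathrm{K}_0(A)$ is surjective. If all $\mathrm{K}_*(A(\{x\}))$ are finitely generated with $\operatorname{rank}\mathrm{K}_1=\operatorname{rank}\mathrm{K}_0$, one can take $1\le|S^0_x|=|S^1_x|<\infty$ for all $x$.
\end{proposition}

\begin{proof}
\emph{Even degree.} The groups $\mathrm{K}_0(A(\{x\}))$ are countable because $A$ is separable. By the surjectivity hypothesis we can choose, for each $x$, a nonempty countable family $(a_v)_{v\in S^0_x}$ in $\mathrm{K}_0(A(U_x))$ whose images generate $\mathrm{K}_0(A(\{x\}))$, and a finite family if that group is finitely generated. Let $\alpha\colon P_{S^0}\to A$ have components $a_v$. By Lemma~\ref{lem:components}(c), $\alpha(\{x\})_*\colon\mathbb{Z}^{(S^0_x)}\to\mathrm{K}_0(A(\{x\}))$ is surjective. Let $P_{S^0}\xrightarrow{\alpha}A\to C\to\Sigma P_{S^0}$ be exact. Since $\mathrm{K}_1(P_{S^0}(\{x\}))=0$, the six-term sequence at $\{x\}$ gives $\mathrm{K}_0(C(\{x\}))=0$ and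
\[
0\to\mathrm{K}_1(A(\{x\}))\to\mathrm{K}_1(C(\{x\}))\to\mathbb{Z}^{(S^0_x)}\to\mathrm{K}_0(A(\{x\}))\to0 .
\]
The image of the middle map is a subgroup of a free abelian group, hence free. So $\mathrm{K}_1(C(\{x\}))$ is the direct sum of this image and $\mathrm{K}_1(A(\{x\}))$, and it is free by the freeness hypothesis. It is countable; let $S^1_x$ index a basis. In the finitely generated case with equal ranks, the exact sequence gives
\[
|S^1_x|=\operatorname{rank}\mathrm{K}_1(A(\{x\}))+|S^0_x|-\operatorname{rank}\mathrm{K}_0(A(\{x\}))=|S^0_x| .
\]

\emph{Odd degree.} For $x$ minimal in an open set $U$, the sequence $\mathrm{K}_0(C(U\setminus\{x\}))\to\mathrm{K}_0(C(U))\to\mathrm{K}_0(C(\{x\}))$ coming from \eqref{eq:peel} is exact, so $\mathrm{K}_0(C(U))=0$ for all open $U$ by induction on $|U|$. Exactness of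
\[
\mathrm{K}_1(C(U_x))\to\mathrm{K}_1(C(\{x\}))\to\mathrm{K}_0(C(U_x\setminus\{x\}))=0
\]
lets us lift the chosen basis to classes $b_v\in\mathrm{K}_1(C(U_x))$, $v\in S^1_x$. Let $\beta\in\mathrm{KK}_1(X;P_{S^1},C)$, that is $\beta\colon\Sigma P_{S^1}\to C$, have components $b_v$. By Lemma~\ref{lem:components}(c), $\beta(\{x\})$ induces the isomorphism $\mathbb{Z}^{(S^1_x)}\cong\mathrm{K}_1(C(\{x\}))$ on $\mathrm{K}_1$, and on $\mathrm{K}_0$ both groups vanish. By Lemma~\ref{lem:boot}, $A\in\mathcal{B}(X)$, hence $C\in\mathcal{B}(X)$, and $\beta$ is invertible by Lemma~\ref{lem:detect}. Replace $C$ by $\Sigma P_{S^1}$ and rotate the triangle; the new first morphism $P_{S^1}\to P_{S^0}$ is an admissible matrix by Lemma~\ref{lem:matrices}. Surjectivity of $\alpha_*$ follows from $\mathrm{K}_0(C(X))=0$.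
\end{proof}

\begin{remark}
The two $\mathrm{K}$-theoretic hypotheses cannot be dropped, since every cone $A$ of an admissible matrix $F$ satisfies them. By \eqref{eq:kercoker}, $\mathrm{K}_1(A(\{x\}))\cong\ker F_{xx}$ is free and $\mathrm{K}_0(A(\{x\}))$ is generated by the elements $\alpha(\{x\})_*(e_v)$, which lift to the components of $\alpha$ in $\mathrm{K}_0(A(U_x))$ by Lemma~\ref{lem:components}(c).
\end{remark}

\section{Graph algebras as cones}\label{sec:graphs}

Let $S$ be a set over $X$ with all $S_x\neq\emptyset$. Let $E$ be a row-finite graph with $E^0=S$ and $B(v,w)$ edges from $v$ to $w$, such that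
\begin{itemize}
\item[(E1)] $B(v,w)\ne0$ implies $\ell(w)\ge\ell(v)$;
\item[(E2)] $B(v,v)\ge2$ for all $v$;
\item[(E3)] the restriction $E_x$ of $E$ to $S_x$ is strongly connected for all $x$;
\item[(E4)] if $x<y$, every $v\in S_x$ emits an edge to $S_y$.
\end{itemize}
Row-finiteness and (E1) say that $B^t$ is admissible. The other conditions make the ideal lattice exactly that of $X$ and the simple subquotients purely infinite.

Proposition~\ref{prop:cone} already presents $C^*(E)$ as the cone of some matrix, but we need to know that this matrix can be taken to be $1-B^t$. For this we realize the triangle by an extension $J\to T\to C^*(E)$ in which the relation $p_v=\sum s_es_e^*$ is relaxed. The defects of the relations generate $J$, one for each vertex, and both $J$ and $T$ turn out to be equivalent to $P_S$. For $\mathcal{O}_n$, the algebra $T$ is generated by $n$ isometries $t_i$ with orthogonal ranges, and the defect $1-\sum_it_it_i^*$ has class $(1-n)[1]$ in $\mathrm{K}_0(T)$. We present $T$ as a graph algebra, so that (G2)--(G6) apply to it.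

\begin{proposition}\label{prop:graphcone}
The algebra $C^*(E)$ is canonically tight over $X$, separable, nuclear and $\mathcal{O}_\infty$-absorbing, every $C^*(E)(\{x\})$ is in the bootstrap class, and there is an exact triangle
\[
P_S\xrightarrow{\,1-B^t\,}P_S\xrightarrow{\,\alpha_E\,}C^*(E)\to\Sigma P_S\qquad\text{with }(\alpha_E)_*(e_v)=[p_v].
\]
\end{proposition}

\begin{proof}
\emph{Ideals.} Put $D=C^*(E)$ and $H_U=\bigsqcup_{x\in U}S_x$ for $U$ open. The sets $H_U$ are hereditary by (E1). Conversely, a hereditary set that meets $S_x$ contains $S_x$ by (E3) and meets $S_y$ for all $y>x$ by (E4), so it is of the form $H_U$. Every set of vertices is saturated: if all edges from $v$ end in the set, so does a loop at $v$. Condition (K) holds by (E2). By (G2), $D(U)=I_{H_U}$ makes $D$ tight over $X$. By (G5), $D(\{x\})$ contains $C^*(E_x)$ as a full corner, and $C^*(E_x)$ is simple, purely infinite, nuclear, separable and in the bootstrap class by (G4) and (G6). So $D$ absorbs $\mathcal{O}_\infty$ by Section~\ref{sub:pi}.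

\emph{The extension.} Let $\widetilde E$ have vertex set $S\sqcup S'$, where $S'=\{v':v\in S\}$, and for each $e\in E^1$ two edges, $e$ from $s(e)$ to $r(e)$ and $e'$ from $s(e)$ to $r(e)'$. The vertices $v'$ are sinks and each $v\in S$ has a loop, so again every set of vertices is saturated. Put $T=C^*(\widetilde E)$ and $H_U'=\{v':v\in H_U\}$. The sets $H_U\cup H_U'$ and $H_U'$ are hereditary, and both families are compatible with unions and intersections of open sets. By (G2), $T(U)=I_{H_U\cup H_U'}$ makes $T$ a $C^*$-algebra over $X$, the ideal $J=I_{S'}$ with $J(U)=I_{H_U'}$ is a $C^*$-algebra over $X$, and $J(U)=J\cap T(U)$. By (G3), $T/J\cong D$, and the quotient map $\pi$ sends $T(U)$ onto the ideal generated by the $p_v$ with $v\in H_U$, which is $D(U)$. So $J\to T\xrightarrow{\pi}D$ is an extension over $X$. By (G5), $J(\{x\})$ contains $C_0(S_x')$ as a full corner and $T(\{x\})$ contains $C^*(\widetilde{E_x})$ as a full corner, since $\widetilde{E_x}$ is the restriction of $\widetilde E$ to $S_x\sqcup S_x'$. By (G6) and Lemma~\ref{lem:boot}, $J,T,D\in\mathcal{B}(X)$.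

\emph{The triangle.} A completely positive section of $\pi$ need not be $X$-equivariant, so we do not use (K2) but compare $J$ with the mapping cone. By (K1) there is an exact triangle $C_\pi\to T\xrightarrow{\pi}D\to\Sigma C_\pi$, so $C_\pi\in\mathcal{B}(X)$. The maps $t\mapsto(t,0)$ and $(t,g)\mapsto g$ form an extension $J\to C_\pi\to C_0((0,1],D)$ over $X$, because each $T(U)\to D(U)$ is surjective with kernel $J(U)$. By \eqref{eq:pointexact}, the quotient of $C_\pi(\{x\})$ by $J(\{x\})$ is the contractible algebra $C_0((0,1],D(\{x\}))$, so $J(\{x\})\to C_\pi(\{x\})$ is a $\mathrm{K}_*$-isomorphism. By Lemma~\ref{lem:detect}, $J\to C_\pi$ is a $\mathrm{KK}(X)$-equivalence. Its composite with $C_\pi\to T$ is the inclusion $u\colon J\to T$. Hence there is an exact triangle $J\xrightarrow{u}T\xrightarrow{\pi}D\to\Sigma J$.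

\emph{$J$ and $T$ are equivalent to $P_S$.} Let $\delta_v\in C_0(S)$ be the indicator function of $v$ and put $Q_v=p_v+p_{v'}\in T$. Define $X$-equivariant $*$-homomorphisms $\iota\colon P_S\to J$, $\delta_v\mapsto p_{v'}$, and $j\colon P_S\to T$, $\delta_v\mapsto Q_v$. At $\{x\}$, the map $\iota$ is the full corner inclusion found above. The map $j(\{x\})$ factors through the full corner $C^*(\widetilde{E_x})$, whose $\mathrm{K}$-groups are, by (G6), the kernel and cokernel of
\[
\mathbb{Z}^{(S_x)}\to\mathbb{Z}^{(S_x)}\oplus\mathbb{Z}^{(S_x')},\qquad e_v\mapsto e_v-\sum_{w\in S_x}B(v,w)q_w,\qquad q_w=e_w+e_{w'} .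
\]
In the basis $\{e_w\}\cup\{q_w\}$ of the target, this map sends an element $\xi$ to $(\xi,-B_{xx}^t\xi)$, where $B^t_{xx}$ is the diagonal block of $B^t$. It is injective, and its cokernel is free on the classes of the $q_w$, which are the $[Q_w]$. So $j(\{x\})$ is a $\mathrm{K}_*$-isomorphism. By Lemma~\ref{lem:detect}, $\iota$ and $j$ are $\mathrm{KK}(X)$-equivalences.

\emph{The matrix.} Fix $v\in S_x$ and put $t_e=s_e+s_{e'}$ for $s(e)=v$. Then $t_e=p_vt_e\in T(U_x)$. The cross terms $s_e^*s_{e'}$ and $s_es_{e'}^*$ vanish, since the ranges of $s_e$ and $s_{e'}$ are orthogonal and $p_{r(e)}p_{r(e)'}=0$. Therefore $t_e^*t_e=Q_{r(e)}$, the projections $t_et_e^*=s_es_e^*+s_{e'}s_{e'}^*$ are mutually orthogonal with sum $p_v$, and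
\[
[p_{v'}]=[Q_v]-[p_v]=[Q_v]-\sum_{w}B(v,w)[Q_w]\quad\text{in }\mathrm{K}_0(T(U_x)).
\]
The left side is the $v$-component of $u\iota$. The $v$-component of $1-B^t$ is its $v$-th column $e_v-\sum_wB(v,w)e_w$, so by Lemma~\ref{lem:components}(b) the right side is the $v$-component of $j\circ(1-B^t)$. Thus $u\iota=j\circ(1-B^t)$, and transporting the triangle along $\iota$ and $j$ gives the claim with $\alpha_E=\pi j$, which sends $\delta_v$ to $p_v$.
\end{proof}

\section{Making the matrix positive}\label{sec:positive}

If $F'$ is a finite admissible square matrix with all allowed entries $\ge1$, then $B=(F')^t+1$ satisfies (E1)--(E4) and $1-B^t=-F'$. So it suffices to make all allowed entries positive by the moves of Lemma~\ref{lem:moves}. Adding $\lambda$ times row $a$ to row $b\ne a$ is left multiplication by $1+\lambda E_{ba}$, where $E_{ba}$ is the matrix unit; this is admissibly invertible if $\ell(b)\ge\ell(a)$. Adding $\lambda$ times column $a$ to column $b\neq a$ is right multiplication by $1+\lambda E_{ab}$, which is admissibly invertible if $\ell(a)\ge\ell(b)$. The matrix may have no positive entry to start from (it may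 be zero), and so we first adjoin a $1$ at each point of $X$.

\begin{lemma}\label{lem:positive}
Let $S$ be a set over $X$ with $1\le|S_x|<\infty$ for all $x$, and let $F$ be an admissible $S\times S$ matrix. Let $\hat S_x=S_x\sqcup\{*_x\}$, $\hat S=\bigsqcup_x\hat S_x$ and $\hat F=F\oplus1$. There are admissibly invertible matrices $L,R$ over $\hat S$ such that $F'=L\hat FR$ has all allowed entries $\ge1$.
\end{lemma}

\begin{proof}
\emph{Diagonal blocks.} For each $x$ and $i\in S_x$, add row $*_x$ to row $i$. Now column $*_x$ has entry $1$ in the rows $\hat S_x$ and $0$ elsewhere, and the other columns are unchanged. Let $\mu=1+\max|F(i,j)|$. For each $x$ and $j\in S_x$, add $\mu$ times column $*_x$ to column $j$. This adds $\mu$ to the entries of column $j$ in the rows $\hat S_x$ and changes nothing else. All entries of all diagonal blocks are now $\ge1$.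

\emph{Off-diagonal blocks.} Fix $k_x\in\hat S_x$ for each $x$. Fix $y$ and list the elements $x<y$ in such an order that each element comes before all elements smaller than it. At the step for $x$, add $N$ times row $k_x$ to every row in $\hat S_y$. Row $k_x$ vanishes outside the columns $\hat S_z$ with $z\le x$, so only blocks $(y,z)$ with $z\le x<y$ change; in particular no diagonal block changes. Row $k_x$ has entries $\ge1$ in the columns $\hat S_x$, so for $N$ large the block $(y,x)$ gets all entries $\ge1$. A later step, for $x'$, changes the block $(y,x)$ only if $x\le x'$, which the order of the list excludes. Steps for $y'\neq y$ do not change the rows $\hat S_y$. After treating all $y$, all allowed entries are $\ge1$.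
\end{proof}

To pass from a stable isomorphism to an isomorphism we shall write the class of the unit as $\sum_wm_w[p_w]$ with all $m_w\ge1$. This lower bound alone is reached by adding multiples of $F'\mathbf{1}$, where $\mathbf{1}$ is the all-one vector. To avoid sources in the final graph we also want $m_w$ to be at most the number of edges entering $w$, and for this we enlarge the entries of the matrix.

\begin{lemma}\label{lem:unit}
Let $\hat S$ be a finite set over $X$ with $|\hat S_x|\ge2$ for all $x$, let $F'$ be an admissible $\hat S\times\hat S$ matrix with all allowed entries $\ge1$, and let $d\in\mathbb{Z}^{\hat S}$. There are an admissibly invertible matrix $R_2$ and $m\in\mathbb{Z}^{\hat S}$ such that $F''=F'R_2$ has all allowed entries $\ge1$,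
\[
1\le m_w\le(F''\mathbf{1})_w\quad\text{for all }w,\qquad\text{and}\qquad m-d\in\operatorname{im}F'' .
\]
\end{lemma}

\begin{proof}
All entries of $F'$ are $\ge0$ and the diagonal entries are $\ge1$, so $F'\mathbf{1}\ge\mathbf{1}$. Choose $N\ge0$ with $m^0:=d-NF'\mathbf{1}\le0$ entrywise, and put $M=1-\min_wm^0_w\ge1$. For each $x$ choose distinct $a_x,b_x\in\hat S_x$ and add $M$ times column $a_x$ to column $b_x$. This gives $F''=F'R_2$ with $F''\ge F'$ entrywise and $\operatorname{im}F''=\operatorname{im}F'$. For $w\in\hat S_x$ we have $(F''\mathbf{1})_w\ge F''(w,b_x)\ge MF'(w,a_x)\ge M$. Put $m=m^0+F''\mathbf{1}$. Then $m_w\ge m^0_w+M\ge1$, $m_w\le(F''\mathbf{1})_w$ because $m^0\le0$, and $m-d=F''\mathbf{1}-NF'\mathbf{1}\in\operatorname{im}F''$.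
\end{proof}

\section{Corners that are Cuntz--Krieger algebras}\label{sec:corners}

The corner determined by $\sum_vm_v[p_v]$ is described by the graph in which each vertex $v$ is replaced by $m_v$ copies: every copy emits all the edges of $v$, and every edge chooses one copy of its range.

\begin{lemma}\label{lem:corner}
Let $E$ be a finite graph without sinks and let $m_v\ge1$ ($v\in E^0$) be integers. Let $\varepsilon_{(v,i),(w,k)}$, for $v,w\in E^0$, $1\le i\le m_v$, $1\le k\le m_w$, be rank-one matrix units in $\mathbb{K}$, and let
\[
p=\sum_{v}\sum_{i=1}^{m_v}p_v\otimes\varepsilon_{(v,i),(v,i)}\in C^*(E)\otimes\mathbb{K}.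
\]
Then $p(C^*(E)\otimes\mathbb{K})p\cong C^*(G)$ for a finite graph $G$ without sinks. If every vertex $w$ receives at least $m_w$ edges, $G$ can be chosen without sources.
\end{lemma}

\begin{proof}
Choose $k(e)\in\{1,\dots,m_{r(e)}\}$ for every edge $e$; under the additional hypothesis, choose $k$ so that it maps $r^{-1}(w)$ onto $\{1,\dots,m_w\}$ for every $w$. Let $G$ have vertices $(v,i)$, $1\le i\le m_v$, and edges $(e,i)$, $1\le i\le m_{s(e)}$, from $(s(e),i)$ to $(r(e),k(e))$. It has no sinks since $E$ has none, and no sources if the maps $k|_{r^{-1}(w)}$ are surjective. In the corner put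
\[
P_{(v,i)}=p_v\otimes\varepsilon_{(v,i),(v,i)},\qquad S_{(e,i)}=s_e\otimes\varepsilon_{(s(e),i),(r(e),k(e))}.
\]
Then $S_{(e,i)}^*S_{(e,i)}=p_{r(e)}\otimes\varepsilon_{(r(e),k(e)),(r(e),k(e))}=P_{(r(e),k(e))}$, and for $1\le i,i'\le m_v$
\begin{equation}\label{eq:units}
\sum_{s(e)=v}S_{(e,i)}S_{(e,i')}^*=\sum_{s(e)=v}s_es_e^*\otimes\varepsilon_{(v,i),(v,i')}=p_v\otimes\varepsilon_{(v,i),(v,i')} .
\end{equation}
For $i=i'$ this is the remaining relation of $C^*(G)$. The projections $P_{(v,i)}$ are nonzero and mutually orthogonal. The action $\gamma\otimes\mathrm{id}$ fixes $p$, so it restricts to the corner, where it fixes the $P_{(v,i)}$ and scales the $S_{(e,i)}$ by $z$. By (G1) we obtain an embedding of $C^*(G)$ into the corner.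

The image contains the elements \eqref{eq:units}. Multiplying $S_{(e,i)}$ on the right by $p_{r(e)}\otimes\varepsilon_{(r(e),k(e)),(r(e),l)}$ gives $s_e\otimes\varepsilon_{(s(e),i),(r(e),l)}$ for every $l$. Products of these give $s_\mu\otimes\varepsilon_{(s(\mu),i),(r(\mu),l)}$ for all paths $\mu$, the paths of length zero being covered by \eqref{eq:units}. Hence the image contains all $s_\mu s_\nu^*\otimes\varepsilon_{(s(\mu),i),(s(\nu),l)}$ with $r(\mu)=r(\nu)$. The corner is the sum of the spaces $p_vC^*(E)p_w\otimes\varepsilon_{(v,i),(w,l)}$, and $p_vC^*(E)p_w$ is densely spanned by the $s_\mu s_\nu^*$ with $s(\mu)=v$ and $s(\nu)=w$. So the image is dense and closed.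
\end{proof}

\begin{example}
Let $E$ have one vertex and four loops $e_1,\dots,e_4$, let $m=2$, and take $k(e_1)=k(e_2)=1$, $k(e_3)=k(e_4)=2$. The corner is $M_2(\mathcal{O}_4)$, and $G$ has two vertices with two edges from each vertex to each vertex. In agreement with (G6), the relations $e_1+2e_2=0$ and $2e_1+e_2=0$ give $\mathrm{K}_0(C^*(G))\cong\mathbb{Z}/3$ with $e_1=e_2$ a generator, and the unit $e_1+e_2$ is twice this generator.
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For the implication (1)$\Rightarrow$(2) we must know that all ideals of the given graph algebra come from sets of vertices. This follows from finiteness of the primitive ideal space, because a failure of (K) produces a circle of primitive ideals.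

\begin{lemma}\label{lem:K}
Let $E$ be a row-finite graph such that $C^*(E)$ has finite primitive ideal space. Then $E$ satisfies condition \textup{(K)}, so all ideals of $C^*(E)$ are of the form $I_H$ with $H$ saturated and hereditary, and $\mathrm{K}_0(J)\to\mathrm{K}_0(J/I)$ is surjective for all ideals $I\subseteq J$.
\end{lemma}

\begin{proof}
Suppose that a vertex $v$ has exactly one first-return path $\mu=e_1\cdots e_n$, and let $Z=\{s(e_1),\dots,s(e_n)\}$. Every closed path at $v$ is a concatenation of first-return paths, hence a power of $\mu$. The vertices $s(e_i)$ are distinct: $v$ occurs once, and if $w\ne v$ occurred twice, deleting the part of $\mu$ between the two occurrences would give a shorter first-return path. Let $K$ be the set of vertices from which there is no path to $v$. It is hereditary and disjoint from $Z$. It is saturated: if all edges from a non-sink $w$ end in $K$, then $w\ne v$ because $r(e_1)\in Z$, and there is no path of positive length from $w$ to $v$, so $w\in K$. Let $e$ be an edge with $s(e)\in Z$ and $r(e)\notin K$. Then $e$ lies on a closed path at $v$, so $e$ is one of the $e_i$. Thus $Z$ is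 hereditary in $E_{E^0\setminus K}$, and the restriction to $Z$ is the cycle with edges $e_1,\dots,e_n$. By (G3), the algebra of this cycle is a full corner of an ideal of $C^*(E)/I_K$, so its primitive ideal space embeds in $\operatorname{Prim}C^*(E)$. For $z\in\mathbb{T}$, the cycle algebra has the irreducible representation on $\mathbb{C}^n$ with $p_{s(e_i)}\mapsto E_{ii}$, $s_{e_i}\mapsto E_{i,i+1}$ for $i<n$ and $s_{e_n}\mapsto zE_{n,1}$. It sends $s_\mu-\lambda p_v$ to $(z-\lambda)E_{11}$, so different $z$ give different kernels. This contradicts finiteness.

So (K) holds, and by (G2) ideals $I\subseteq J$ are of the form $I_K\subseteq I_H$ with $K\subseteq H$ saturated and hereditary. By (G5) and (G6), $\mathrm{K}_0(J/I)$ is generated by the classes of $p_w+I$ with $w\in H\setminus K$, and $p_w\in J$.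
\end{proof}

\begin{proof}[Proof of \textup{(1)}$\Rightarrow$\textup{(2)}]
Let $A=C^*(E)$ be purely infinite with $E$ finite without sinks. It is unital, with unit $\sum_vp_v$, and separable and nuclear by (G6). By Lemma~\ref{lem:K} and (P5), it has real rank zero. Let $I=I_K\subseteq J=I_H$. By (G5), $J/I$ contains $C^*(E_{H\setminus K})$ as a full corner. The finite graph $E_{H\setminus K}$ has no sinks: a vertex $v\in H\setminus K$ is not a sink of $E$, so it emits an edge with range outside $K$ because $K$ is saturated, and the range lies in $H$ because $H$ is hereditary. By (G6), $J/I$ is in the bootstrap class, and $\mathrm{K}_1(J/I)$ and $\mathrm{K}_0(J/I)$ are the kernel and cokernel of a square integer matrix. They are finitely generated of equal rank, and the kernel is free.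
\end{proof}

\begin{proof}[Proof of \textup{(2)}$\Rightarrow$\textup{(3)}]
The $A(\{x\})$ are simple subquotients, so only surjectivity has to be shown. The ideal $A(U_x)$ has real rank zero by (P4), and Lemma~\ref{lem:rr0} applies to its quotient $A(\{x\})$.
\end{proof}

\begin{proof}[Proof of \textup{(3)}$\Rightarrow$\textup{(1)} and of the last assertion]
\emph{Step 1: the graph.} Proposition~\ref{prop:cone} gives an exact triangle in which $S^0_x$ and $S^1_x$ are finite, nonempty and of equal size; identify both with a set $S_x$, so that $F$ is an admissible $S\times S$ matrix. With $\hat S$ and $\hat F$ as in Lemma~\ref{lem:positive}, Lemma~\ref{lem:moves}(a) gives an exact triangle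
\[
P_{\hat S}\xrightarrow{\,\hat F\,}P_{\hat S}\xrightarrow{\,\hat\alpha\,}A\to\Sigma P_{\hat S},\qquad\hat\alpha=(\alpha,0),
\]
with $\hat\alpha_*$ surjective. Choose $c\in\mathbb{Z}^{\hat S}$ with $\hat\alpha_*(c)=[1_A]$. Take $L,R,F'$ from Lemma~\ref{lem:positive}, and take $R_2,F'',m$ from Lemma~\ref{lem:unit} for $d=Lc$. Let $E$ be the finite graph with $E^0=\hat S$ and adjacency matrix $B=(F'')^t+1$. It satisfies (E1)--(E4), in particular it has no sinks, and the number of edges entering $w$ is $\sum_vB(v,w)=(F''\mathbf{1})_w+1>m_w$.

\emph{Step 2: the $\mathrm{KK}(X)$-equivalence.} We have $1-B^t=-F''=L\hat F(-RR_2)$. By Proposition~\ref{prop:graphcone} and Lemma~\ref{lem:moves}(b) there is a $\mathrm{KK}(X)$-equivalence $\kappa\colon A\to C^*(E)$ with $\kappa\hat\alpha=\alpha_EL$. Since $\alpha_E\circ(1-B^t)=0$, the map $(\alpha_E)_*$ vanishes on $\operatorname{im}F''$, and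
\[
\kappa_*[1_A]=(\alpha_E)_*(Lc)=(\alpha_E)_*(m)=\sum_vm_v[p_v]\quad\text{in }\mathrm{K}_0(C^*(E)).
\]

\emph{Step 3: the stable isomorphism.} Each $A(\{x\})$ is simple, separable, nuclear, and purely infinite by (P1), so $A$ absorbs $\mathcal{O}_\infty$ by Section~\ref{sub:pi}. Lemma~\ref{lem:stableiso} gives a $*$-isomorphism $\varphi\colon A\otimes\mathbb{K}\to C^*(E)\otimes\mathbb{K}$ that induces $\kappa_*$ on $\mathrm{K}_0$.

\emph{Step 4: the unit.} Let $q=\varphi(1_A\otimes\varepsilon)$ and let $p$ be the projection of Lemma~\ref{lem:corner} for $E$ and $m$. By Step 2, $[q]=\sum_vm_v[p_v]=[p]$. The projection $q$ is full because $1_A\otimes\varepsilon$ is full. The projection $p$ is full because all $m_v\ge1$, so that $p$ dominates $p_v\otimes\varepsilon_{(v,1),(v,1)}$ for every $v$. The algebra $C^*(E)\otimes\mathbb{K}\cong A\otimes\mathbb{K}$ is purely infinite, so $p$ and $q$ are properly infinite by (P1). By (P3) they are Murray--von Neumann equivalent, and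
\[
A\cong q(C^*(E)\otimes\mathbb{K})q\cong p(C^*(E)\otimes\mathbb{K})p\cong C^*(G)
\]
by Lemma~\ref{lem:corner}, with $G$ finite without sinks and sources. So $A$ is a Cuntz--Krieger algebra, and it is purely infinite by assumption.
\end{proof}

\begin{remark}
In (3)$\Rightarrow$(1), the bootstrap class, freeness of $\mathrm{K}_1$ and the surjectivity condition produce the matrix; finite generation and equality of ranks make it finite and square; pure infiniteness enters through Kirchberg's theorem and (P3); the unit is used only to pass from the stabilization to a corner. The rank condition is independent of the others: $\mathcal{O}_\infty$ has $\mathrm{K}_0=\mathbb{Z}$ and $\mathrm{K}_1=0$, satisfies every other condition in (3), and is not a Cuntz--Krieger algebra by (1)$\Rightarrow$(2).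
\end{remark}

\section{Countable graphs and extensions}\label{sec:complements}

Without the unit and the finiteness conditions on $\mathrm{K}$-theory, the method gives a characterization up to stable isomorphism. The only new difficulty is that an infinite matrix must stay column-finite, so we cannot make all allowed entries positive; we arrange (E1)--(E4) directly.

\begin{theorem}\label{thm:countable}
Let $A$ be a separable, nuclear, purely infinite $C^*$-algebra with finite primitive ideal space $X$. The following are equivalent.
\begin{itemize}
\item[(a)] $A\otimes\mathbb{K}\cong C^*(G)\otimes\mathbb{K}$ for some countable graph $G$.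
\item[(b)] $A$ has real rank zero, and every simple subquotient $J/I$ is in the bootstrap class with $\mathrm{K}_1(J/I)$ free.
\item[(c)] For all $x\in X$: $A(\{x\})$ is in the bootstrap class, $\mathrm{K}_1(A(\{x\}))$ is free, and $\mathrm{K}_0(A(U_x))\to\mathrm{K}_0(A(\{x\}))$ is surjective.
\end{itemize}
In this case $G$ can be chosen row-finite with at least two loops at every vertex.
\end{theorem}

\begin{proof}
(a)$\Rightarrow$(b). By desingularization \cite{DT}, $C^*(G)$ is a full corner in the algebra of a countable row-finite graph, and the two algebras are stably isomorphic. So we may assume that $G$ is row-finite. The stable isomorphism matches the ideals of $A$ with those of $C^*(G)$, and corresponding ideals and subquotients are stably isomorphic, compatibly with the quotient maps. In particular $\operatorname{Prim}C^*(G)$ is finite. By Lemma~\ref{lem:K}, $\mathrm{K}_0(J)\to\mathrm{K}_0(J/I)$ is surjective for all ideals $I\subseteq J$ of $A$, so $A$ has real rank zero by (P5). By (G5), the subquotients are Morita equivalent to algebras of row-finite graphs. By (G6) these are in the bootstrap class, and their $\mathrm{K}_1$-groups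 are subgroups of free abelian groups.

(b)$\Rightarrow$(c). Apply Lemma~\ref{lem:rr0} to the ideal $A(U_x)$, which has real rank zero by (P4).

(c)$\Rightarrow$(a). Take the triangle of Proposition~\ref{prop:cone}. By Lemma~\ref{lem:moves}(a) with all $T_x$ countably infinite, we may assume that $S^0_x=S^1_x=S_x$ is a copy of $\mathbb{N}$, so that $A$ is a cone of an admissible $S\times S$ matrix $F$. Let $S'$ be a copy of $S$ and $\widetilde S_x=S_x\sqcup S_x'$. By the same lemma, $A$ is a cone of $F\oplus1$ over $\widetilde S=S\sqcup S'$. We write $[\,\cdot\,]$ for the function that is $1$ if the condition in brackets holds and $0$ otherwise.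

\emph{Diagonal blocks.} Let $\mathcal{M}$ be the block diagonal $S\times S$ matrix with blocks $\mathcal{M}_x(i,j)=|F_{xx}(i,j)|+[\,|i-j|\le1\,]$; it is admissible. With respect to $\widetilde S=S\sqcup S'$,
\[
\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}F&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\\mathcal{M}&1\end{pmatrix}=\begin{pmatrix}F+\mathcal{M}&1\\\mathcal{M}&1\end{pmatrix},
\]
and the outer factors are admissibly invertible, the inverses being obtained by changing the sign of the off-diagonal entry. The diagonal block $W_x$ over $\widetilde S_x$ of the product has entries $\ge0$ and diagonal entries $\ge1$. Draw an edge from $j$ to $i$ whenever $W_x(i,j)\ne0$. Consecutive elements of $S_x$ are joined in both directions, because $(F_{xx}+\mathcal{M}_x)(i,j)\ge1$ for $|i-j|\le1$. There is an edge from $j$ to $j'$ because $\mathcal{M}_x(j,j)\ge1$, and an edge from $j'$ to $j$ because of the identity in the upper right corner. So this graph on $\widetilde S_x$ is strongly connected.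

\emph{Off-diagonal blocks.} For each $y$ fix $i_y\in S_y$ and list the $x<y$ as in the proof of Lemma~\ref{lem:positive}. At the step for $x$, let $\Gamma$ be the current block $(y,x)$, and let $\Lambda$ be the admissible matrix whose only nonzero block is the block $(y,x)$, with entries $\Lambda(i,k)=|\Gamma(i,k)|+[\,i=i_y\,]$. Since $x\ne y$, we have $\Lambda^2=0$, so $1+\Lambda$ has the admissible inverse $1-\Lambda$. Multiply on the left by $1+\Lambda$. The new block $(y,x)$ is $\Gamma+\Lambda W_x$, and
\[
(\Lambda W_x)(i,k)\ge\Lambda(i,k)W_x(k,k)\ge\Lambda(i,k),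
\]
so its entries are $\ge0$, and $\ge1$ in row $i_y$. Only blocks $(y,z)$ with $z\le x$ change, so diagonal blocks and finished blocks are preserved for the reason given in Lemma~\ref{lem:positive}.

After finitely many steps we have an admissible matrix $F''=L(F\oplus1)R\ge0$ with diagonal blocks $W_x$ and $L,R$ admissibly invertible. The matrix $B=(F'')^t+1$ defines a row-finite graph $E$ on $\widetilde S$ with (E1), (E2), (E3), and with (E4) because every $v\in\widetilde S_x$ emits an edge to $i_y$ for $x<y$. Since $1-B^t=L(F\oplus1)(-R)$, Proposition~\ref{prop:graphcone} and Lemma~\ref{lem:moves}(b) give a $\mathrm{KK}(X)$-equivalence $A\to C^*(E)$. The algebra $A$ absorbs $\mathcal{O}_\infty$ as in Step 3 of Section~\ref{sec:proof}, and Lemma~\ref{lem:stableiso} gives $A\otimes\mathbb{K}\cong C^*(E)\otimes\mathbb{K}$.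
\end{proof}

Condition (3) of Theorem~\ref{thm:main} can be tested one point at a time, and this makes it suitable for extensions: the only condition that an extension does not inherit from its ideal and quotient is the surjectivity at points outside the ideal.

\begin{corollary}\label{cor:extensions}
Let $A$ be a unital $C^*$-algebra and $I$ a nonzero proper ideal such that $A/I$ is a purely infinite Cuntz--Krieger algebra and $I$ is stably isomorphic to one, both with finite primitive ideal space. Then $A$ is a purely infinite Cuntz--Krieger algebra if and only if the exponential map $\mathrm{K}_0(A/I)\to\mathrm{K}_1(I)$ vanishes.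
\end{corollary}

\begin{proof}
The space $X=\operatorname{Prim}A$ is the union of $U=\operatorname{Prim}I$ and $\operatorname{Prim}(A/I)$, hence finite, and $I=A(U)$. If $A$ is a purely infinite Cuntz--Krieger algebra, it has real rank zero by Theorem~\ref{thm:main}. Then $\mathrm{K}_0(A)\to\mathrm{K}_0(A/I)$ is surjective by Lemma~\ref{lem:rr0}, and the exponential map is zero.

Conversely, suppose that the exponential map vanishes. We verify condition (3). The algebras $I$ and $A/I$ are separable, nuclear and purely infinite, and these properties pass to the extension $A$. By Theorem~\ref{thm:main}, $A/I$ has real rank zero; so does $I$, which by (P4) is a hereditary subalgebra of the algebra $I\otimes\mathbb{K}$ of real rank zero.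

Let $x\in U$. Then $U_x\subseteq U$, so $A(\{x\})$ is a simple subquotient of $I$ and is stably isomorphic to a simple subquotient of a purely infinite Cuntz--Krieger algebra with finite primitive ideal space. By Theorem~\ref{thm:main}(2) it is in the bootstrap class and has the required $\mathrm{K}$-groups. Surjectivity follows from Lemma~\ref{lem:rr0}, since $A(U_x)$ is an ideal of $I$.

Let $x\notin U$, and put $I_x=A(U_x\cap U)=A(U_x)\cap I$ and $Q=A(U_x)/I_x$. Then $Q\cong(A(U_x)+I)/I$ is an ideal of $A/I$, and $A(\{x\})$ is a quotient of $Q$ because $U_x\cap U\subseteq U_x\setminus\{x\}$. So $A(\{x\})$ is a simple subquotient of $A/I$, which gives the bootstrap class and the $\mathrm{K}$-groups, and $\mathrm{K}_0(Q)\to\mathrm{K}_0(A(\{x\}))$ is surjective by Lemma~\ref{lem:rr0}. It remains to show that $\mathrm{K}_0(A(U_x))\to\mathrm{K}_0(Q)$ is surjective, that is, that the exponential map $\partial\colon\mathrm{K}_0(Q)\to\mathrm{K}_1(I_x)$ vanishes. The inclusions form a morphism from the extension $I_x\to A(U_x)\to Q$ to the extension $I\to A\to A/I$. By naturality of the exponential map, the composite of $\partial$ with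 $\mathrm{K}_1(I_x)\to\mathrm{K}_1(I)$ factors through $\mathrm{K}_0(A/I)\to\mathrm{K}_1(I)$, so it is zero. The map $\mathrm{K}_1(I_x)\to\mathrm{K}_1(I)$ is injective: its kernel is the image of the exponential map $\mathrm{K}_0(I/I_x)\to\mathrm{K}_1(I_x)$, which vanishes because $\mathrm{K}_0(I)\to\mathrm{K}_0(I/I_x)$ is surjective by Lemma~\ref{lem:rr0}. Hence $\partial=0$. Thus (3) holds, and Theorem~\ref{thm:main} applies.
\end{proof}

\begin{thebibliography}{99}

\bibitem{ABK} Sara Arklint, Rasmus Bentmann, Takeshi Katsura, \emph{Reduction of filtered K-theory and a characterization of Cuntz-Krieger algebras}, arXiv:1301.7223 (2013).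

\bibitem{BPRS} Bates, Pask, Raeburn, Szyma\'nski, New York J. Math. (2000).

\bibitem{BP} Brown, Pedersen, J. Funct. Anal. (1991).

\bibitem{Cu} Cuntz, Ann. of Math. (1981).

\bibitem{DT} Drinen, Tomforde, Rocky Mountain J. Math. (2005).

\bibitem{Ki} Kirchberg, in: \emph{$C^*$-Algebras}, M\"unster 1999, Springer (2000).

\bibitem{KP} Kirchberg, Phillips, J. reine angew. Math. (2000).

\bibitem{KR} Kirchberg, R{\o}rdam, Amer. J. Math. (2000).

\bibitem{MN} Meyer, Nest, \emph{$C^*$-algebras over topological spaces: the bootstrap class}, M\"unster J. Math. (2009).

\bibitem{PR} Pasnicu, R{\o}rdam, J. reine angew. Math. (2007).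

\bibitem{RSz} Raeburn, Szyma\'nski, Trans. AMS (2004).

\bibitem{Ro} R{\o}rdam, Encyclopaedia Math. Sci. 126.

\bibitem{TW} Toms, Winter, Trans. AMS (2007).

\end{thebibliography}
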